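\title{Finitely presented subgroups of products of free groups have polynomially bounded Dehn functions}


\begin{abstract}
We prove that every finitely presented subgroup $K$ of a direct product of finitely many finitely generated free groups has a polynomially bounded Dehn function, as conjectured by Bridson. After passing to a subgroup of finite index, we show that $K$ is finitely presented uniformly at every scale: if the ball of radius $s$ of the ambient norm is taken as generating set, then relations of bounded length suffice, with area bounds that do not depend on $s$. Halving the scale then costs a constant factor, and a polynomial bound follows. The uniform statement is proved by induction along a tower of groups that starts at a nilpotent group and ends at $K$. The inductive step uses a three-dimensional filling lemma for nilpotent groups and Whitehead's theorem on free crossed modules.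
\end{abstract}

\section{Introduction}

Let $G=\langle X\mid\mathcal R\rangle$ be a finite presentation. A word $w$ in $X^{\pm1}$ that represents $1$ in $G$ is equal, in the free group on $X$, to a product $\prod_{i=1}^{k}u_ir_i^{\pm1}u_i^{-1}$ with $r_i\in\mathcal R$. The least such $k$ is the \emph{area} of $w$, and the \emph{Dehn function} $\delta_G(N)$ is the largest area of a word of length at most $N$ that represents $1$. It measures how many applications of the relators the word problem can require. Write $f\preceq g$ if there is $C$ with $f(N)\le Cg(CN+C)+CN+C$ for all $N$, and $f\simeq g$ if $f\preceq g$ and $g\preceq f$. We use two standard facts: up to $\simeq$, the function $\delta_G$ does not depend on the finite presentation, and a subgroup $G^0$ of finite index in a finitely presented group $G$ is finitely presented with $\delta_{G^0}\simeq\delta_G$.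

Bridson conjectured that every finitely presented subgroup of a direct product of finitely many finitely generated free groups has a polynomially bounded Dehn function; see \cite{ABILM}. We prove this.

\begin{theorem}\label{thm:main}
Let $K$ be a finitely presented subgroup of a direct product of finitely many finitely generated free groups. Then there is $d$, depending on $K$, with $\delta_K(N)\preceq N^d$.
\end{theorem}

With one factor, $K$ is free and needs no relators. If $K$ is the whole product, one sorts the letters of a word by factor, using at most $N^2$ commutation relators, and then reduces freely. For a proper subgroup this sorting leaves $K$, and even finite presentability is not inherited.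

\begin{example}\label{ex:kernels}
Let $F$ be a finitely generated free group and $\varphi\colon F\to\mathbb Z^a$ a surjection with $a\ge1$ and $\ker\varphi\ne1$. Put
$$K^{(n)}=\{(x_1,\dots,x_n)\in F^n:\ \varphi(x_1)+\dots+\varphi(x_n)=0\}.$$
We shall see in Example~\ref{ex:standard} that $K^{(2)}$ is not finitely presented, while $K^{(n)}$ is finitely presented for $n\ge3$.
\end{example}

The groups $K^{(n)}$, $n\ge 3$, are typical. Section~\ref{sec:standard} reduces the theorem to subgroups $K\le\Gamma_1\times\dots\times\Gamma_n$ that contain a product $L_1\times\dots\times L_n$ of normal subgroups $L_i$ of the free groups $\Gamma_i$ with nilpotent quotients $Q_i=\Gamma_i/L_i$. Such a $K$ is cut out of the product by nilpotent data, and the geometry of nilpotent groups is governed by polynomial formulas, so a polynomial bound is the natural guess. The obstacle is that a nontrivial normal subgroup of infinite index in a finitely generated free group is not finitely generated. Hence $K$ is not assembled from finitely generated pieces, and the groups $L_i$ have no word metric in which to count.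

The method is to avoid counting. Equip $K$ with the norm of the ambient product, and let $B(s)$ be the ball of radius $s$. Property (SP) of Section~\ref{sec:scales} says that a word of length $R$ in the alphabet $B(s)$ that represents $1$ can be reduced by at most $A(R)$ relations of length at most $C$ in the same alphabet, where $C$ and $A$ do not depend on $s$. No growth condition is imposed on $A$, so (SP) can be proved by compactness and finiteness arguments. Nevertheless (SP) implies a polynomial bound: a relation of bounded length at scale $2s$ is a bounded product of such relations at scale $s$, and a word of length $N$ involves about $\log_2N$ scales.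

Section~\ref{sec:nilpotent} proves (SP) for subgroups of nilpotent groups, as a consequence of a filling lemma in dimension three. In Section~\ref{sec:tower} we interpolate between a nilpotent group $K_0\le\prod Q_i$ and $K_n=K$ by replacing one $Q_i$ by $\Gamma_i$ at a time, and Section~\ref{sec:step} shows that (SP) passes from $K_{m-1}$ to $K_m$. The case $Q_m\cong\mathbb Z$ of that step is done by hand in Section~\ref{sub:cyclic}.

\section{Presentations at every scale}\label{sec:scales}

\subsection{Definitions}

A \emph{normed group} is a group $G$ with a function $|\cdot|\colon G\to[0,\infty)$ such that $|1|=0$, $|g^{-1}|=|g|$ and $|gh|\le|g|+|h|$. Put $B(s)=B_G(s)=\{g:|g|\le s\}$. A \emph{word over $B(s)$} is a finite sequence of elements of $B(s)$, its \emph{letters}; its length is $\operatorname{len}(w)$ and its \emph{value} is the product of its letters. The letter $1$ is allowed and differs from the empty word $\emptyset$. The inverse word $w^{-1}$ is the reversed sequence of inverse elements. A \emph{$C$-move over $B(s)$} replaces a subword $a$ by a word $a'$ over $B(s)$ with the same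 value, where $\operatorname{len}(a)+\operatorname{len}(a')\le C$; either word may be empty. Inserting or deleting a letter $1$ is a $1$-move, and inserting or deleting $bb^{-1}$ is a $2$-move. Moves are reversible, and if two words differ by a move then so do their inverse words.

\begin{definition}\label{def:SP}
Let $G$ be a normed group.
\begin{itemize}
\item[(SG)] There are $s_0>0$ and a nondecreasing function $\mu$ such that for all $s\ge s_0$ and $\Lambda\ge1$, every element of $B(\Lambda s)$ is a product of at most $\mu(\Lambda)$ elements of $B(s)$.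
\item[(SP)] Property (SG) holds, and there are $s_0>0$, an integer $C\ge2$ and a nondecreasing function $A$ such that for all $s\ge s_0$ and all $R$, every word over $B(s)$ of length at most $R$ with value $1$ can be transformed into $\emptyset$ by at most $A(R)$ $C$-moves over $B(s)$.
\end{itemize}
\end{definition}

The letters stand for scale-invariant generation and scale-invariant presentation. To verify (SG) it is enough to find one $s_0$ and, for each integer $\Lambda$, some bound $\mu_\Lambda$; then $\mu(\Lambda)=\max_{j\le\lceil\Lambda\rceil}\mu_j$ works. The same applies to $A$. We take $\mu\geq1$.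

Word norms satisfy (SG): for $s\ge1$, cut a geodesic word of length at most $\Lambda s$ into at most $\Lambda s/\lfloor s\rfloor+1\le2\Lambda+1$ pieces of length at most $\lfloor s\rfloor$.

The order of the quantifiers is the content of (SP). In any normed group, a word of length $R$ over $B(s)$ with value $1$ reduces to $\emptyset$ by $R$ $3$-moves over $B(Rs)$: merge letters from the left. What must be proved is that the alphabet need not grow with $R$. Growth by a fixed factor is harmless.

\begin{lemma}\label{lem:relax}
Let $G$ satisfy (SG). Suppose there are $\Lambda\ge1$, $C$, $s_0$ and a function $A$ such that for $s\ge s_0$ every word over $B(s)$ of length at most $R$ with value $1$ reduces to $\emptyset$ by at most $A(R)$ $C$-moves over $B(\Lambda s)$. Then $G$ satisfies (SP).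
\end{lemma}

\begin{proof}
For each element of $B(\Lambda s)\setminus B(s)$ choose once a word over $B(s)$ of length at most $\mu(\Lambda)$ with that value, and substitute it for the element in all words of the reduction. The first word is unchanged, and $C$-moves become $C\mu(\Lambda)$-moves over $B(s)$.
\end{proof}

\subsection{From uniformity to a polynomial bound}

\begin{proposition}\label{prop:poly}
If $G$ satisfies (SP) and all balls of $G$ are finite, then $G$ is finitely presented and its Dehn function is bounded by a polynomial.
\end{proposition}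

\begin{proof}
Let $s_0$ serve for both (SG) and (SP). Put $\mu=\mu(2)$, $C_*=\max(C,\mu+2)$ and $B_k=B(2^ks_0)$.

\emph{Translating between scales.} For $b\in B_{k+1}$ choose a word $\theta_k(b)$ over $B_k$ of length at most $\mu$ with value $b$, and take $\theta_k(1)=\emptyset$. Extend $\theta_k$ to words by concatenation. Then $\theta^{(k)}=\theta_0\circ\dots\circ\theta_{k-1}$ is a value-preserving monoid homomorphism from words over $B_k$ to words over $B_0$, with $\theta^{(0)}$ the identity. Let $a_k\in\mathbb N\cup\{\infty\}$ be the cost at scale $0$ of one move at scale $k$: the maximum, over pairs of words $a,a'$ over $B_k$ with equal value and $\operatorname{len}(a)+\operatorname{len}(a')\le C_*$, of the least number of $C_*$-moves over $B_0$ that transform $\theta^{(k)}(a)$ into $\theta^{(k)}(a')$. Then $a_0\le1$.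

\emph{One scale costs a constant factor.} Let $a,a'$ be such a pair over $B_{k+1}$. Starting from $\theta_k(a)$, append $\theta_k(a')^{-1}\theta_k(a')$ by at most $\mu C_*$ $2$-moves over $B_k$. The word $\theta_k(a)\theta_k(a')^{-1}$ has value $1$ and length at most $\mu C_*$, so by (SP) at scale $2^ks_0$ it reduces to $\emptyset$ by at most $A(\mu C_*)$ $C$-moves over $B_k$. What remains is $\theta_k(a')$. After applying $\theta^{(k)}$, each of these moves costs at most $a_k$ moves over $B_0$. Hence $a_{k+1}\le A_*a_k$ with $A_*=\max(3,A(\mu C_*)+\mu C_*)$, and $a_k\le A_*^k$.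

\emph{Reducing a long word.} Let $w$ be a word of length $N\ge1$ over $B_0$ with value $1$. Choose $j\ge1$ with $N\le2^j\le2N$ and pad $w$ with $2^j-N\le N$ letters $1$. For $0\le i\le j$ let $W_i$ be the word over $B_i$ whose letters are the values of the consecutive blocks of $2^i$ letters. Thus $W_0$ is the padded word and $W_j$ is the single letter $1$. A letter $g$ of $W_{i+1}$ is the product of two adjacent letters $g',g''$ of $W_i$, and $g'g''$ and $\theta_i(g)$ are words over $B_i$ of equal value and total length at most $\mu+2\le C_*$. So $\theta^{(i)}(W_i)$ becomes $\theta^{(i)}(\theta_i(W_{i+1}))=\theta^{(i+1)}(W_{i+1})$ by at most $2^{j-i-1}a_i$ moves over $B_0$. Since $\theta^{(j)}(1)=\emptyset$, the word $w$ reduces to $\emptyset$ by at most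
$$N+\sum_{i=0}^{j-1}2^{j-i-1}A_*^i=N+\frac{A_*^j-2^j}{A_*-2}\le N+A_*^j\le N+(2N)^{\log_2A_*}$$
$C_*$-moves over $B_0$.

\emph{The presentation.} By (SG) the finite set $B_0$ generates $G=\bigcup_kB_k$. Take generators $x_b$ for $b\in B_0$, write $x_{b_1\cdots b_p}=x_{b_1}\cdots x_{b_p}$, and take as relators the words $x_ax_{a'}^{-1}$ for all pairs $a,a'$ of words over $B_0$ with equal value and total length at most $C_*$. Given a word of length $N$ in the $x_b^{\pm1}$ that represents $1$, replace each $x_b^{-1}$ by $x_{b^{-1}}$, at the cost of one relator $x_bx_{b^{-1}}$ each. After that a move $uav\to ua'v$ costs one conjugate of a relator, because $x_ux_ax_v=\big(x_u\,x_ax_{a'}^{-1}\,x_u^{-1}\big)x_ux_{a'}x_v$. So this is a finite presentation of $G$, and its Dehn function is at most $2N+(2N)^{\log_2A_*}$.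
\end{proof}

Only the single value $A(\mu C_*)$ entered the proof. This is why the growth of $A$ never has to be controlled.

\subsection{Free groups}

Recall the four-point condition in a tree: for vertices $x,y,z,w$, each of the three sums $d(x,y)+d(z,w)$, $d(x,z)+d(y,w)$, $d(x,w)+d(y,z)$ is at most the maximum of the other two.

\begin{lemma}\label{lem:free}
Let $\Gamma$ be a finitely generated free group with the word norm of a basis, and let $s>0$.
\begin{itemize}
\item[(a)] If $y_1\cdots y_r=1$ with $r\ge2$ and $y_i\in B(s)$, then $y_jy_{j+1}\in B(s)$ for some $0<j<r$.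
\item[(b)] $\Gamma$ satisfies (SP) with $C=3$ and $A(R)=R$.
\item[(c)] Let $r\ge3$ and $g_i\in\Gamma$ $(i\in\mathbb Z/r)$ with $g_i^{-1}g_{i+1}\in B(s)$. A convex polygon with vertices $d_0,\dots,d_{r-1}$ has a triangulation by diagonals such that $g_i^{-1}g_j\in B(s)$ for every edge $d_id_j$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $z_i=y_1\cdots y_i$ and choose $0<j<r$ with $|z_j|$ maximal. Then $|z_{j\pm1}|\le|z_j|$, also when $j\pm1\in\{0,r\}$, since $z_0=z_r=1$. In the Cayley tree,
$$|z_j|+d(z_{j-1},z_{j+1})\le\max\{|z_{j-1}|+d(z_j,z_{j+1}),\ |z_{j+1}|+d(z_j,z_{j-1})\}\le|z_j|+s,$$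
so $|y_jy_{j+1}|=d(z_{j-1},z_{j+1})\le s$.

(b) Merge two letters by a $3$-move as in (a), repeat until one letter is left, and delete it; it is $1$.

(c) For $r=3$ there is nothing to do. For $r>3$ apply (a) to $y_i=g_{i-1}^{-1}g_i$ to find $0<j<r$ with $g_{j-1}^{-1}g_{j+1}\in B(s)$, cut off the triangle $d_{j-1}d_jd_{j+1}$, and use induction on $r$.
\end{proof}

\begin{example}\label{ex:product}
Let $G=\Gamma\times\Gamma'$ be a product of two such free groups, with $|(y,y')|=\max(|y|,|y'|)$. Cutting geodesics in both coordinates gives (SG). Take a word of length $R$ over $B(s)$ with value $1$. Split each letter $(y,y')$ into $(y,1)(1,y')$ by a $3$-move, sort the letters by at most $R^2$ commutations, which are $4$-moves, and reduce the two resulting words by Lemma~\ref{lem:free}(b). So (SP) holds with $C=4$ and $A(R)=R^2+3R$. For a subgroup $K\le G$ the first step is not available, because $(y,1)$ need not lie in $K$.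
\end{example}

\subsection{Lifting a reduction}

A reduction in a quotient $G/L$ can be imitated in $G$. Each move then produces an error, a short element of $L$, and the errors are collected as conjugates.

\begin{lemma}\label{lem:lift}
Let $\pi\colon G\to\bar G$ be a surjective homomorphism of normed groups with kernel $L$ and $\pi(B_G(s))=B_{\bar G}(s)$ for all $s$. Let $\bar G$ satisfy (SP) with $s_0$, $C$, $A$, and put $A_1(R)=(R+A(R))(1+R+CA(R))$. For $s\ge s_0$, every word $w$ over $B_G(s)$ of length at most $R$ with value in $L$ can be transformed by at most $A_1(R)$ $(C+1)$-moves over $B_G(Cs)$ into a word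
$$\prod_{k=1}^Jv_k\,\ell_k\,v_k^{-1},$$
where $J\le A_1(R)$, the $v_k$ are words over $B_G(s)$ of length at most $A_1(R)$, and the $\ell_k$ are letters in $L\cap B_G(Cs)$.
\end{lemma}

\begin{proof}
Choose for each element of $B_{\bar G}(s)$ a lift in $B_G(s)$. We keep the word in the form $U\Pi$, where $\Pi$ is a product of terms $v^{-1}\ell v$ with $v$ a word over $B_G(s)$ and $\ell\in L\cap B_G(Cs)$; such a term has the required form with $v_k=v^{-1}$. If the word is $u\ell v\Pi$ with $v$ over $B_G(s)$, insert $vv^{-1}$ before $\ell$ by $\operatorname{len}(v)$ $2$-moves. The result is $uv\,(v^{-1}\ell v)\,\Pi$, and we say that $\ell$ has been moved to $\Pi$.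

First go through $w$ from right to left, replace the letter $b$ by $\tilde b\ell$, where $\tilde b$ is the chosen lift of $\pi(b)$ and $\ell=\tilde b^{-1}b\in L\cap B_G(2s)$, and move $\ell$ to $\Pi$. Now $U$ consists of the chosen lifts of the letters of $\pi(w)$. Next follow a reduction of $\pi(w)$ to $\emptyset$ by at most $A(R)$ $C$-moves over $B_{\bar G}(s)$. For a move that replaces $\bar a$ by $\bar a'$, let $a,a'$ be the words of chosen lifts, replace $a$ by $a'\ell$, where $\ell\in L\cap B_G(Cs)$ is the value of $a'^{-1}a$, and move $\ell$ to $\Pi$. At the end $U=\emptyset$. There are at most $R+A(R)$ terms, all words $v$ have length at most $R+CA(R)$, and each term costs at most $1+R+CA(R)$ moves of size at most $C+1\ge 3$.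
\end{proof}

If $\Gamma$ has a word norm and $L$ is normal in $\Gamma$, the \emph{quotient norm} $|x|=\min\{|y|:y\mapsto x\}$ on $\Gamma/L$ is the word norm for the image of the generating set, and $\Gamma\to\Gamma/L$ maps balls onto balls of the same radius.

\section{Nilpotent groups: filling at every scale}\label{sec:nilpotent}

The model case is $\mathbb Z^a$. Given a map from the vertices of a complex $S$ to $\mathbb Z^a$ with edge differences at most $s$, divide by $s$, extend linearly over the simplices and over the cone on $S$, subdivide until edges have short images, multiply by $s$ and round to the lattice. After division by $s$ the data range over a compact set, so one subdivision works for all $s$. In a nilpotent group, division by $s$ is replaced by a dilation. It need not be an automorphism, but it turns the group law into one of a compact family of group laws.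

\subsection{Dilations}

Let $Q$ be a finitely generated torsion-free nilpotent group and $P\le Q$ a subgroup. We recall Mal'cev's theorems. The group $Q$ is a discrete cocompact subgroup of a simply connected nilpotent Lie group, which the exponential map identifies with its Lie algebra $\mathfrak q$. The product is given by the Baker--Campbell--Hausdorff (BCH) formula $x\cdot y=x+y+\frac12[x,y]+\cdots$, in which the terms after $x+y$ form a finite combination of iterated brackets in $x,y$ that lie in the ideal generated by $[x,y]$. The identity is $0$, the inverse of $x$ is $-x$, and $(\lambda x)\cdot(\lambda'x)=(\lambda+\lambda')x$. There is a subalgebra $\mathfrak p\subset\mathfrak q$ containing $P$ such that $P$ is cocompact in the group $(\mathfrak p,\cdot)$.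

Let $\mathfrak q=\mathfrak q^1\supset\mathfrak q^2\supset\dots\supset\mathfrak q^{l+1}=0$ be the lower central series, so $[\mathfrak q^i,\mathfrak q^j]\subset\mathfrak q^{i+j}$. We want dilations that preserve $\mathfrak p$. Choose a complement $W_i$ of $\mathfrak p\cap\mathfrak q^{i+1}$ in $\mathfrak p\cap\mathfrak q^i$; then $\mathfrak p=\bigoplus W_i$. As $W_i\cap\mathfrak q^{i+1}=0$, there is a complement $E_i\supset W_i$ of $\mathfrak q^{i+1}$ in $\mathfrak q^i$, and $\mathfrak q^i=\bigoplus_{k\ge i}E_k$. Let $\operatorname{pr}_i$ be the projection to $E_i$ along the other $E_j$, fix a vector space norm $\|\cdot\|$ on $\mathfrak q$, and let $\Delta_\lambda$ be the linear map that is multiplication by $\lambda^i$ on $E_i$. It preserves $\mathfrak p$. Put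
$$\eta(x)=\max_i\|\operatorname{pr}_ix\|^{1/i},\qquad U_r=\{x:\eta(x)\le r\}.$$
Then $\eta(\Delta_\lambda x)=\lambda\eta(x)$ for $\lambda>0$. The set $U_r$ is compact, a neighborhood of $0$ for $r>0$, and satisfies $-U_r=U_r$ and $\lambda U_r\subset U_r$ for scalars $\lambda\in[0,1]$.

For $t\in(0,1]$ put $x*_ty=\Delta_t(\Delta_{1/t}x\cdot\Delta_{1/t}y)$, so that $\Delta_t(x\cdot y)=\Delta_tx*_t\Delta_ty$. This is the BCH product for the bracket $[x,y]_t=\Delta_t[\Delta_{1/t}x,\Delta_{1/t}y]$. For $x\in E_i$ and $y\in E_j$ we have $[x,y]\in\bigoplus_{k\ge i+j}E_k$, hence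
\begin{equation}\label{eq:bracket}
[x,y]_t=\sum_{k\ge i+j}t^{\,k-i-j}\operatorname{pr}_k[x,y].
\end{equation}
No negative power of $t$ occurs. So $x*_ty$ is polynomial in $(t,x,y)$ and is defined for $t\in[0,1]$. By continuity all $*_t$, including $*_0$, are group laws with identity $0$ and inverse $x^{-1}=-x$ that preserve $\mathfrak p$. By compactness, for $a,b\ge0$ there is $r(a,b)$ with $U_a*_tU_b\subset U_{r(a,b)}$ for all $t\in[0,1]$.

\subsection{Word norms}

\begin{lemma}[Guivarc'h]\label{lem:gauge}
For a word norm on $Q$ there is $C$ with $C^{-1}\eta(g)\le|g|\le C\eta(g)$ for all $g\in Q$.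
\end{lemma}

\begin{proof}
We may assume $Q\neq1$. Let $\Omega\subset\mathfrak q$ be a compact symmetric neighborhood of $0$. It generates the connected group $(\mathfrak q,\cdot)$; let $|\cdot|_\Omega$ be its word norm.

\emph{Step 0: $|\cdot|$ and $|\cdot|_\Omega$ are bilipschitz on $Q$.} The generators of $Q$ have bounded $\Omega$-norm, so $|g|_\Omega\le C|g|$. Conversely let $\Sigma\ni0$ be compact with $\mathfrak q=Q\cdot\Sigma$ and let $g=\omega_1\cdots\omega_k$ with $\omega_i\in\Omega$. Write $\omega_1\cdots\omega_i=g_i\sigma_i$ with $g_i\in Q$, $\sigma_i\in\Sigma$, $g_0=1$, $g_k=g$. Then $g_{i-1}^{-1}g_i=\sigma_{i-1}\omega_i\sigma_i^{-1}$ lies in the finite set $Q\cap\Sigma\Omega\Sigma^{-1}$, so $|g|\le Ck$.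

\emph{Step 1: a product of $k\ge1$ elements of $\Omega$ has $\eta\le Ck$.} Put $t=1/k$ and apply $\Delta_t$. We must show that a $*_t$-product of $k$ elements $g\in\Delta_t\Omega$ stays in a bounded set independent of $k$. These elements satisfy $\|g\|\le c_0t$, since $t^i\le t$. By BCH,
$$\operatorname{pr}_i(x*_tg)=\operatorname{pr}_ix+\operatorname{pr}_ig+H_i(t;x,g),$$
where $H_i$ is polynomial and $H_i(t;x,0)=0$. By \eqref{eq:bracket}, a bracket with $e\ge2$ entries in $E_{i_1},\dots,E_{i_e}$ has components only in degrees at least $i_1+\dots+i_e$, so $H_i$ depends only on the components of $x$ and $g$ of degree less than $i$. Assume inductively that the components of degree less than $i$ of all partial products are bounded independently of $k$. Then the arguments of $H_i$ range over a compact set, on which $\|H_i(t;x,g)\|\le c'\|g\|$. So each multiplication changes $\operatorname{pr}_i$ by $O(t)$, and $k=1/t$ multiplications change it by $O(1)$.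

\emph{Step 2: if $x\in\mathfrak q$, $s\ge1$ and $\eta(x)\le s$, then $|x|_\Omega\le Cs$.} This is a statement about $\mathfrak q$, the $E_i$ and $\Omega$, and we use induction on $l$. If $\Omega$ contains the $\varepsilon$-ball of $\|\cdot\|$, then $|x|_\Omega\le\|x\|/\varepsilon+1$, because $x$ is the $k$-th power of $x/k$. This settles $l=1$. Let $l\ge2$. The ideal $E_l=\mathfrak q^l$ is central. Induction applied to $\mathfrak q/\mathfrak q^l$, with the images of $E_1,\dots,E_{l-1}$ and $\Omega$, gives $x=w\cdot z=w+z$ with $|w|_\Omega=O(s)$ and $z\in E_l$. By Step 1, $\|z\|\le\|\operatorname{pr}_lx\|+\|\operatorname{pr}_lw\|=O(s^l)$.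

For $u\in\mathfrak q$ and $y\in\mathfrak q^j$, the conjugate $y'=u\cdot y\cdot(-u)=e^{\operatorname{ad}u}y$ is congruent to $y+[u,y]$ modulo $\mathfrak q^{j+2}$, and $[y',y]=[y'-y,y]\in\mathfrak q^{2j+1}\subset\mathfrak q^{j+2}$. So the group commutator $y'\cdot(-y)$ is congruent to $[u,y]$ modulo $\mathfrak q^{j+2}$. By induction on $j$, the iterated group commutator of $u_1,\dots,u_j$ is congruent to $[u_1,[\dots,u_j]]$ modulo $\mathfrak q^{j+1}$, and for $j=l$ the two are equal. The space $E_l$ is spanned by $l$-fold brackets, and a bracket with an entry in $\mathfrak q^2$ vanishes, so $E_l$ has a basis of brackets $[v_1,[\dots,v_l]]$ with $v_i\in E_1$. For $|\lambda|=O(s^l)$, the element $\lambda[v_1,[\dots,v_l]]$ is the iterated group commutator of $sv_1,\dots,sv_{l-1},\lambda s^{1-l}v_l$. Each entry has $\Omega$-norm $O(s)$, hence so does the commutator. As $E_l$ is central, $z$ is a product of $\dim E_l$ such elements, and $|x|_\Omega=O(s)$.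

\emph{Conclusion.} Steps 0 and 1 give $\eta(g)\le C|g|$. Steps 0 and 2 give $|g|\le C\max(\eta(g),1)$, and $\eta$ is bounded below by a positive constant on $Q\setminus\{1\}$ because $Q\cap U_1$ is finite.
\end{proof}

A norm on $Q$ is \emph{admissible} if it is bilipschitz to a word norm. Lemma~\ref{lem:gauge} holds for admissible norms. On a finite product of finitely generated torsion-free nilpotent groups, the maximum of admissible norms of the factors is admissible. The subgroup $P$ always carries the \emph{restricted} norm, which need not be comparable to a word norm of $P$: if $P=\langle z\rangle$ is the center of the integral Heisenberg group $Q$, then $z\in E_2$ and $|z^k|$ is comparable to $\sqrt{|k|}$.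

\subsection{The filling lemma}

Let $S$ be a finite simplicial complex with totally ordered vertex set $S^0$, and let $S'$ be a subdivision of $S$. The \emph{carrier} of a point of $|S|$ is the smallest simplex of $S$ containing it. For a vertex $v$ of $S'$ let $h(v)$ be the least vertex of its carrier. Each simplex of $S'$ lies in a simplex $\sigma$ of $S$, and the carriers of its vertices are faces of $\sigma$. So $h\colon S'\to S$ is a simplicial map that fixes $S^0$, and for each $x\in|S'|=|S|$ the points $x$ and $h(x)$ lie in a common simplex of $S$. The straight-line homotopy therefore joins $h$ to the identity and fixes $S^0$. Let $CS$ denote the cone on $S$, which contains $S$ as its base.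

\begin{lemma}\label{lem:fill}
Fix $Q$ with an admissible norm and $P\le Q$. There are $\kappa\ge1$ and $s_0\ge1$ with the following property. For every nonempty finite simplicial complex $S$ of dimension at most $2$ with totally ordered vertices and every $R\ge1$ there is an iterated barycentric subdivision $V$ of $CS$, depending only on $S$ and $R$, with induced subdivision $S'\subset V$ of $S$, such that: if $s\ge s_0$ and $f\colon S^0\to P$ satisfies $|f(a)^{-1}f(b)|\le Rs$ for all $a,b$ and $|f(a)^{-1}f(b)|\le s$ for adjacent $a,b$, then there is $\tilde f\colon V^0\to P$ with $\tilde f=f\circ h$ on $S'^0$ and $|\tilde f(a)^{-1}\tilde f(b)|\le\kappa s$ for all adjacent $a,b$ in $V$.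
\end{lemma}

The complex $V$ is contractible of dimension at most $3$. Its size depends on $S$ and $R$ but not on $s$ or $f$, and $\kappa,s_0$ depend on none of these.

\begin{proof}
Left translation by an element of $P$ does not change differences, so we may assume $f(v)=1$ for some $v$. Let $C\ge1$ be as in Lemma~\ref{lem:gauge}, $t=1/s$ and $g_v=\Delta_tf(v)$. Since $\Delta_t(f(a)^{-1}f(b))=g_a^{-1}*_tg_b$, we have
\begin{equation}\label{eq:param}
t\in[0,1],\qquad g_v\in\mathfrak p\cap U_{CR}\ \ (v\in S^0),\qquad g_a^{-1}*_tg_b\in U_C\ \ (a,b\text{ adjacent}).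
\end{equation}
The tuples $(t,(g_v))$ satisfying \eqref{eq:param} form a compact set $\mathcal K$ that depends only on $S$ and $R$.

\emph{Interpolation.} For a tuple in $\mathcal K$ define $\Theta\colon|S|\to\mathfrak p$ by $\Theta(v)=g_v$ on vertices and, inductively on a simplex $[v_0<\dots<v_p]$, by
$$\Theta\big((1-\lambda)v_0+\lambda y\big)=g_{v_0}*_t\big(\lambda\,(g_{v_0}^{-1}*_t\Theta(y))\big),\qquad y\in[v_1,\dots,v_p],\ \lambda\in[0,1].$$
For $\lambda=0$ the right side is $g_{v_0}$ for every $y$, and for $\lambda=1$ it is $\Theta(y)$. On a face containing $v_0$ the formula is the formula of that face. So $\Theta$ is well defined and jointly continuous in the point and the tuple. We multiply by $g_{v_0}^{-1}$ before scaling so that the image of a simplex stays near $g_{v_0}$ by an amount independent of $R$: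
\begin{equation}\label{eq:near}
g_{v_0}^{-1}*_t\Theta([v_0<\dots<v_p])\subset U_{c_1},\qquad c_1=\max(C,r(C,C)).
\end{equation}
Indeed, for $p=0$ the left side is $0$. For $p=1$ it consists of the elements $\lambda(g_{v_0}^{-1}*_tg_{v_1})\in U_C$. For $p=2$ it consists of the elements $\lambda\big((g_{v_0}^{-1}*_tg_{v_1})*_t(g_{v_1}^{-1}*_t\Theta(y))\big)\in U_{r(C,C)}$. Extend $\Theta$ to $|CS|$ by $\Theta(\lambda,y)=\lambda\Theta(y)$, with the apex at $\lambda=0$ and the base at $\lambda=1$.

\emph{Subdivision.} The map $\mathcal K\times|CS|\times|CS|\to\mathfrak p$ that sends $(t,(g_v),a,b)$ to $\Theta(a)^{-1}*_t\Theta(b)$ is continuous on a compact space and vanishes for $a=b$. By uniform continuity there is $\varepsilon>0$ such that its value lies in $U_1$ whenever $a,b$ are $\varepsilon$-close. Let $V$ be an iterated barycentric subdivision of $CS$ with edges shorter than $\varepsilon$.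

\emph{Rounding.} Let $\Sigma\subset\mathfrak p$ be compact with $\mathfrak p=P\cdot\Sigma$, and let $s_0=\max(1,\max_\Sigma\eta)$, so that $\Delta_t\Sigma\subset U_1$ for $s\ge s_0$. We define $\tilde f$ so that for all $v\in V^0$
\begin{equation}\label{eq:round}
\Delta_t\tilde f(v)=\Theta(v)*_td_v^{-1}\quad\text{with }d_v\in U_{c_1}.
\end{equation}
For $v\notin S'^0$ write $\Delta_{1/t}\Theta(v)=\tilde f(v)\cdot\sigma$ with $\tilde f(v)\in P$, $\sigma\in\Sigma$, and put $d_v=\Delta_t\sigma\in U_1\subset U_{c_1}$. For $v\in S'^0$ put $\tilde f(v)=f(h(v))$ and $d_v=g_{h(v)}^{-1}*_t\Theta(v)$; this lies in $U_{c_1}$ by \eqref{eq:near} applied to the carrier of $v$, and $\Theta(v)*_td_v^{-1}=g_{h(v)}$. For an edge $ab$ of $V$, \eqref{eq:round} gives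
$$\Delta_t\big(\tilde f(a)^{-1}\tilde f(b)\big)=d_a*_t\big(\Theta(a)^{-1}*_t\Theta(b)\big)*_td_b^{-1}\in U_{c_2},\qquad c_2=r(r(c_1,1),c_1).$$
Hence $\eta(\tilde f(a)^{-1}\tilde f(b))\le c_2s$, and $\kappa=\max(1,Cc_2)$ works.
\end{proof}

We use the lemma in three dimensions: for a pair of points and for a circle now, and for a $2$-complex in Section~\ref{sec:step}.

\begin{proposition}\label{prop:nilSP}
A subgroup $P$ of a finitely generated torsion-free nilpotent group $Q$, with the restriction of an admissible norm of $Q$, satisfies (SP).
\end{proposition}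

\begin{proof}
Let $\kappa,s_0$ be as in Lemma~\ref{lem:fill}.

For (SG), let $s\ge\kappa s_0$ and $g\in B_P(\Lambda s)$. Apply the lemma at scale $s/\kappa$ with $R=\Lambda\kappa$ to the complex $S$ of two points, with values $1$ and $g$. An edge path in $V$ between the two points, of length less than $\#V^0$, writes $g$ as a product of fewer than $\#V^0$ elements of $B_P(s)$, and $V$ depends only on $\Lambda$.

For (SP), let $s\ge s_0$ and let $y_1\cdots y_r$ be a word over $B_P(s)$ with value $1$, padded with letters $1$ so that $r\ge3$. Let $S$ be the cycle with vertices $v_0<\dots<v_{r-1}$ and $f(v_i)=y_1\cdots y_i$. Apply the lemma with $R=r$. For an edge path $a_0a_1\cdots a_k$ in $V$ consider the word over $B_P(\kappa s)$ with letters $\tilde f(a_{i-1})^{-1}\tilde f(a_i)$. The map $h$ sends all interior vertices of a subdivided edge of $S$ to the same endpoint, so the word $W'$ of the loop $S'$ based at $v_0$ is $y_1\cdots y_r$ with at most $\#V^0$ letters $1$ inserted. In a simply connected simplicial complex, a closed edge path reduces to the constant path by finitely many elementary moves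 $aba\leftrightarrow a$ and $abc\leftrightarrow ac$, the latter for triangles $abc$. For the loop $S'$ in $V$ their number depends only on $r$, and on words they are $2$-moves and $3$-moves over $B_P(\kappa s)$. Lemma~\ref{lem:relax} with $\Lambda=\kappa$ finishes the proof.
\end{proof}

\section{Standard position}\label{sec:standard}

For $K\le\Gamma_1\times\dots\times\Gamma_n$ let $p_i$ be the projections, and put
$$L_i=K\cap\Gamma_i,\qquad M_i=K\cap\ker p_i,$$
where $\Gamma_i$ is identified with the $i$-th factor. If $p_i(K)=\Gamma_i$, then $L_i$ is normal in $\Gamma_i$, and $p_j(M_i)$ is normal in $\Gamma_j$ if $p_j(K)=\Gamma_j$. Moreover $L_j\le M_i$ for $j\ne i$.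

\begin{definition}
$K$ is in \emph{standard position} if
\begin{itemize}
\item[(S1)] each $\Gamma_i$ is a finitely generated free group and $p_i(K)=\Gamma_i$;
\item[(S2)] $p_j(M_i)$ has finite index in $\Gamma_j$ for all $i\ne j$;
\item[(S3)] $Q_i=\Gamma_i/L_i$ is torsion-free nilpotent for all $i$.
\end{itemize}
\end{definition}

Given (S1), the index of $p_j(M_i)$ in $\Gamma_j$ equals the index of the projection of $K$ in $\Gamma_i\times\Gamma_j$, since every coset of that projection contains an element $(1,y)$. So (S2) says that $K$ projects onto a subgroup of finite index in each product of two factors.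

\begin{theorem}\label{thm:standard}
Let $K$ be in standard position, with the norm $|k|=\max_i|p_i(k)|_{\Gamma_i}$, where $|\cdot|_{\Gamma_i}$ is the word norm of a basis. Then $K$ satisfies (SP). Hence $K$ is finitely presented with polynomially bounded Dehn function.
\end{theorem}

The second assertion follows from the first by Proposition~\ref{prop:poly}, as balls in $K$ are finite. The first is proved in Sections~\ref{sec:tower} and~\ref{sec:step}. Here we deduce Theorem~\ref{thm:main}. The next lemma is where finite presentability yields structure.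

\begin{lemma}\label{lem:S2}
Let $K\le\Gamma_1\times\dots\times\Gamma_n$ be finitely presented and satisfy (S1), and let $L_i\ne1$ for all $i$. Then (S2) holds.
\end{lemma}

\begin{proof}
Take $i=1$; we show first that $M_1$ is finitely generated. Let $1\ne a_0\in L_1$. By M.~Hall's theorem, a finitely generated subgroup of $\Gamma_1$ is a free factor of a subgroup of finite index, so there is $\Gamma_1'=\langle a_0\rangle*\Gamma''$ of finite index in $\Gamma_1$. Let $K'=K\cap p_1^{-1}(\Gamma_1')$, which has finite index in $K$ and is therefore finitely presented. Put $a=(a_0,1,\dots,1)\in K'$ and $H=K\cap p_1^{-1}(\Gamma'')$. The group $K'$ acts through the surjection $p_1\colon K'\to\Gamma'_1$ on the Bass--Serre tree of $\langle a_0\rangle*\Gamma''$ with an edge as fundamental domain, so it is the amalgam of the two vertex stabilizers over the edge stabilizer. The edge stabilizer is $M_1$. The vertex stabilizers are $H$ and $K\cap p_1^{-1}(\langle a_0\rangle)=M_1\times\langle a\rangle$, where $a$ commutes with $M_1$ because $M_1$ has trivial first coordinate. Thus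
$$K'=H*_{M_1}(M_1\times\langle a\rangle)=\langle H,a\mid[a,c]=1\ (c\in M_1)\rangle.$$
Sending $a$ to $1$ retracts $K'$ onto $H$, so $H$ is finitely generated. A presentation of a finitely presented group on a finite generating set contains a finite subset of relators that already presents the group. Apply this to a finite generating set of $H$ together with $a$, and then restore all relations of $H$: there is a finite set $Z\subset M_1$ with $K'=\langle H,a\mid[a,c]=1\ (c\in Z)\rangle$. This is an HNN extension of $H$ whose stable letter centralizes $\langle Z\rangle$. By Britton's lemma $aca^{-1}c^{-1}\ne1$ for $c\in H\setminus\langle Z\rangle$. Since $a$ commutes with $M_1$, we get $M_1=\langle Z\rangle$.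

For $j\ne1$ the group $p_j(M_1)$ is a finitely generated normal subgroup of $\Gamma_j$, and it is nontrivial because it contains $L_j$. A nontrivial finitely generated normal subgroup of a finitely generated free group has finite index.
\end{proof}

\begin{example}\label{ex:standard}
For the groups $K^{(n)}$, $n\ge2$, of Example~\ref{ex:kernels}, (S1) holds, $L_i=\ker\varphi\neq1$ and $Q_i\cong\mathbb Z^a$, so (S3) holds. For $n\ge3$ a third coordinate compensates $\varphi(x_j)$, so $p_j(M_i)=F$ and Theorem~\ref{thm:standard} applies. For $n=2$ we have $p_j(M_i)=\ker\varphi$, of infinite index, so $K^{(2)}$ is not finitely presented by Lemma~\ref{lem:S2}. Thus (S2) cannot be dropped from Theorem~\ref{thm:standard}.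
\end{example}

\begin{lemma}\label{lem:S3}
Let $K\le\Gamma_1\times\dots\times\Gamma_n$, $n\ge1$, satisfy (S1) and (S2). Then some subgroup $K^0$ of finite index in $K$ is in standard position in $\prod_i\Gamma_i^0$, where $\Gamma_i^0=p_i(K^0)$.
\end{lemma}

\begin{proof}
For $n=1$ we have $K=L_1=\Gamma_1$, and $K^0=K$ works. Let $n\ge2$ and $\Phi_i=\bigcap_{j\ne i}p_i(M_j)$, which has finite index in $\Gamma_i$. Given $n-1$ elements $x_j\in\Phi_i$, indexed by $j\ne i$, choose $k_j\in M_j$ with $p_i(k_j)=x_j$. An iterated commutator of the $n-1$ elements $k_j$ has trivial $j$-th coordinate for each $j\ne i$, because the entry $k_j$ does. So it lies in $L_i$, and it equals the corresponding commutator of the $x_j$. Hence the $(n-1)$-st term of the lower central series of $\Phi_i$, with $\Phi_i$ as first term, is contained in $L_i$, and $\Phi_i/(\Phi_i\cap L_i)$ is finitely generated nilpotent. Such a group has a torsion-free subgroup of finite index; let $\Phi_i'\le\Phi_i$ be its preimage.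

Let $K^0=K\cap\prod_i\Phi_i'$, of finite index in $K$. Then $\Gamma_i^0\le\Phi_i'$ has finite index in $p_i(K)=\Gamma_i$, so it is finitely generated free and (S1) holds. Next $K^0\cap\Gamma_i^0=L_i\cap\Phi_i'=L_i\cap\Phi_i$, and $\Gamma_i^0/(L_i\cap\Phi_i)$ embeds in $\Phi_i'/(L_i\cap\Phi_i)$, which gives (S3). Finally $M_j\cap K^0$ has finite index in $M_j$, so $p_i(M_j\cap K^0)$ has finite index in $p_i(M_j)$ and hence in $\Gamma_i$, which gives (S2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:standard}]
Let $K\le F_1\times\dots\times F_n$ be finitely presented. If $K\cap F_i=1$ for some $i$, the projection that forgets the $i$-th factor is injective on $K$; apply it, and repeat. If no factor remains, $K=1$. Otherwise replace each remaining $F_i$ by $p_i(K)$, which is finitely generated free and has the same intersection with $K$. Lemmas~\ref{lem:S2} and~\ref{lem:S3} give $K^0$ of finite index in $K$ in standard position, and $\delta_K\simeq\delta_{K^0}$ is polynomially bounded by Theorem~\ref{thm:standard}.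
\end{proof}

\section{A tower from a nilpotent group to $K$}\label{sec:tower}

From now on $K$ is in standard position, and $Q_i$ carries the quotient norm. For $0\le m\le n$ let $K_m$ be the image of $K$ in
$$\Gamma_1\times\dots\times\Gamma_m\times Q_{m+1}\times\dots\times Q_n,$$
with the maximum norm. Then $K_n=K$, $K_0\le\prod_iQ_i$, and $L_i\le K_m$ for $i\le m$. For $m\ge1$ the natural surjection $\pi\colon K_m\to K_{m-1}$ has kernel $L_m$ and does not increase norms. It maps $B_{K_m}(s)$ onto $B_{K_{m-1}}(s)$: given $x\in B_{K_{m-1}}(s)$, take any lift and multiply it by an element of $L_m$ so that its $m$-th coordinate has least norm in its coset. So Lemma~\ref{lem:lift} applies to $\pi$.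

We need (SG) for $K_m$, and also for the kernel of $p_m\colon K_m\to\Gamma_m$. The difficulty is an element of $L_i$ of norm $\Lambda s$, which need not be a product of elements of $L_i$ of norm at most $s$. It is, however, a bounded product of conjugates of such elements, and the conjugators can be realized in any group that projects onto a finite index subgroup of $\Gamma_i$.

\begin{lemma}\label{lem:SG}
Let $G\le\Gamma_1\times\dots\times\Gamma_r\times H$ carry the maximum norm, where the $\Gamma_i$ are finitely generated with word norms and $H$ is finitely generated torsion-free nilpotent with an admissible norm. Suppose that $\Phi_i=p_i(G)$ has finite index in $\Gamma_i$, and that $L_i\le G\cap\Gamma_i$ is normal in $\Gamma_i$ with $\Gamma_i/L_i$ torsion-free nilpotent. Then $G$ satisfies (SG).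
\end{lemma}

\begin{proof}
In this proof ``bounded'' means bounded in terms of $\Lambda$ and $G$, and $s$ exceeds a constant that depends on $G$ only.

\emph{Reduction to $L_i$.} Let $\bar G$ be the image of $G$ in $\prod_i\Gamma_i/L_i\times H$, with the maximum of the quotient norms and the norm of $H$; this norm is admissible on the product. The kernel of $G\to\bar G$ is $\prod_iL_i$, and $B_G(s)$ maps onto $B_{\bar G}(s)$ by adjusting coordinates with elements of the $L_i$ as above. Let $\bar\mu$ be an (SG)-function for $\bar G$, given by Proposition~\ref{prop:nilSP}. For $g\in B_G(\Lambda s)$, write its image as a product of $j\le\bar\mu(\Lambda)$ elements of $B_{\bar G}(s)$ and lift them to $g_1,\dots,g_j\in B_G(s)$. Then $g=g_1\cdots g_j\,\ell_1\cdots\ell_r$ with $\ell_i\in L_i$ and $|\ell_i|\le\Lambda's$, $\Lambda'=\Lambda+\bar\mu(\Lambda)$. It remains to treat $\ell\in L_i$ with $|\ell|\le\Lambda's$.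

\emph{Elements of $L_i$.} As $\Phi_i$ has finite index in $\Gamma_i$, it is finitely generated, and a word norm of $\Phi_i$ satisfies $|\cdot|_{\Gamma_i}\le c_2|\cdot|_{\Phi_i}$ and $|\cdot|_{\Phi_i}\le c_3|\cdot|_{\Gamma_i}$ on $\Phi_i$. Lifting generators and then geodesic words gives for each $y\in\Phi_i$ an element $\dot y\in G$ with $p_i(\dot y)=y$ and $|\dot y|\le c_1|y|_{\Phi_i}$. We have $L_i\le\Phi_i$, and $\Phi_i/L_i$ is finitely generated torsion-free nilpotent, so with the quotient norm of $|\cdot|_{\Phi_i}$ it satisfies (SP) with some constant $C'$, by Proposition~\ref{prop:nilSP} with $P=Q$. Fix $\varepsilon>0$ with $c_1\varepsilon\le1$ and $c_2C'\varepsilon\le1$. Since $|\ell|_{\Phi_i}\le c_3\Lambda's$, the element $\ell$ is the value of a word of bounded length over $B_{\Phi_i}(\varepsilon s)$. Lemma~\ref{lem:lift} for $\Phi_i\to\Phi_i/L_i$ at scale $\varepsilon s$ gives $\ell=\prod_kv_k\lambda_kv_k^{-1}$ with boundedly many factors, $v_k$ words of bounded length over $B_{\Phi_i}(\varepsilon s)$, and $\lambda_k\in L_i$ with $|\lambda_k|_{\Phi_i}\le C'\varepsilon s$. Then $|\lambda_k|_{\Gamma_i}\le s$,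 so $\lambda_k\in B_G(s)$. Let $\dot v_k$ be the word of the lifts of the letters of $v_k$; these lie in $B_G(c_1\varepsilon s)\subset B_G(s)$. Only the $i$-th coordinate of $\lambda_k$ is nontrivial, so $v_k\lambda_kv_k^{-1}=\dot v_k\lambda_k\dot v_k^{-1}$ in $G$. This writes $\ell$ as a product of boundedly many elements of $B_G(s)$.
\end{proof}

\begin{corollary}\label{cor:SG}
Each $K_m$ satisfies (SG). For $m\ge1$ the group $M=\ker(p_m\colon K_m\to\Gamma_m)$ with the restricted norm satisfies (SG).
\end{corollary}

\begin{proof}
For $K_m$ take $r=m$ and $H=\prod_{i>m}Q_i$, and use (S1) and (S3). The group $M$ is the image of $M_m$ in $K_m$ and lies in $\prod_{i<m}\Gamma_i\times\prod_{i>m}Q_i$. For $i<m$ we have $L_i\le M$, and $p_i(M)=p_i(M_m)$ has finite index in $\Gamma_i$ by (S2).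
\end{proof}

This is the only use of (S2) in the proof of Theorem~\ref{thm:standard}. For $K^{(2)}$ and $m=2$ the group $M$ is $\ker\varphi$, which is not finitely generated, so (SG) fails for it.

\section{The inductive step}\label{sec:step}

The group $K_0$ satisfies (SP) by Proposition~\ref{prop:nilSP}. Theorem~\ref{thm:standard} follows by induction from the next proposition, whose proof occupies this section.

\begin{proposition}\label{prop:step}
Let $1\le m\le n$. If $K_{m-1}$ satisfies (SP), then so does $K_m$.
\end{proposition}

\subsection{Setting and first reduction}\label{sub:setting}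

Write $G=K_m$, $\Gamma=\Gamma_m$, $L=L_m$, $Q=\Gamma/L$, $p=p_m\colon G\to\Gamma$, $M=\ker p$ and $B(s)=B_G(s)$. We regard $L$ as a subgroup of both $G$ and $\Gamma$; the two norms agree on it. Only the $m$-th coordinate of an element of $L$ is nontrivial, so
\begin{equation}\label{eq:conj}
[M,L]=1,\qquad x\ell x^{-1}=p(x)\,\ell\,p(x)^{-1}\quad(x\in G,\ \ell\in L).
\end{equation}

\emph{Constants.} By (S1), lifting generators and geodesic words gives an integer $c\ge1$ and for each $y\in\Gamma$ an element $\hat y\in G$ with $p(\hat y)=y$ and $|\hat y|\le c|y|$. Let $C_0\ge2$ be an (SP)-constant of $K_{m-1}$, let $\mu$ be an integer-valued (SG)-function of $M$, and let $\kappa$ be the constant of Lemma~\ref{lem:fill} for $P=Q$. Put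
$$\rho=\kappa C_0,\qquad\Lambda=6c\rho,\qquad C=C_0+6+\mu(2\Lambda+1).$$
Let $s_1\ge1$ be the largest of the thresholds $s_0$ in (SP) for $K_{m-1}$, in (SG) for $M$, and in Lemma~\ref{lem:fill}. Fix $s\ge s_1$, $R\ge1$, and a word $w$ over $B(s)$ of length at most $R$ with value $1$. A \emph{move} is a $C$-move over $B(\Lambda s)$. \emph{Bounded} means bounded by a function of $R$ that does not depend on $s$ or $w$. We write $u\approx u'$ if $u$ can be transformed into $u'$ by a bounded number of moves. An \emph{$M$-word} is a word of bounded length over $M\cap B(s)$. We shall prove $w\approx\emptyset$. Since $G$ satisfies (SG) by Corollary~\ref{cor:SG} and $\Lambda,C,s_1$ do not depend on $R$, Lemma~\ref{lem:relax} then gives (SP).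

Because $M$ satisfies (SG), conjugating an $M$-word gives an $M$-word again, at the original scale. Nothing of the kind holds for $L$, and for this reason conjugates of letters of $L$ are kept as words $g\ell g^{-1}$.

\begin{lemma}\label{lem:Mwords}
Let $\nu$ be an $M$-word, $g$ a word of bounded length over $B(\Lambda s)$, and $\ell\in L\cap B(\Lambda s)$.
\begin{itemize}
\item[(a)] There is an $M$-word $\nu'$ with $g^{-1}\nu g\approx\nu'$ and $\nu g\approx g\nu'$.
\item[(b)] $\nu\cdot g\ell g^{-1}\approx g\ell g^{-1}\cdot\nu$.
\end{itemize}
\end{lemma}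

\begin{proof}
(a) For a letter $x\in B(\Lambda s)$ and $b\in M\cap B(s)$, the value of $x^{-1}bx$ lies in $M\cap B((2\Lambda+1)s)$, so one move of size at most $3+\mu(2\Lambda+1)$ replaces $x^{-1}bx$ by a word over $M\cap B(s)$ of length at most $\mu(2\Lambda+1)$. For $\nu=b_1\cdots b_j$, insert $xx^{-1}$ between consecutive letters and treat each $x^{-1}b_ix$ in this way; if $\nu=\emptyset$, delete $x^{-1}x$. Doing this for the letters of $g$ one after another gives $g^{-1}\nu g\approx\nu'$ with $\operatorname{len}(\nu')\le\mu(2\Lambda+1)^{\operatorname{len}(g)}\operatorname{len}(\nu)$. Then $\nu g\approx gg^{-1}\nu g\approx g\nu'$.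

(b) By (a), by letterwise commutation of $\nu'$ with $\ell$ ($4$-moves, by \eqref{eq:conj}), and by (a) read backwards,
$$\nu g\ell g^{-1}\approx g\nu'\ell g^{-1}\approx g\ell\nu'g^{-1}\approx g\ell\,g^{-1}\nu g\,g^{-1}\approx g\ell g^{-1}\nu.\qedhere$$
\end{proof}

Apply Lemma~\ref{lem:lift} to $\pi\colon G\to K_{m-1}$. Its moves are $(C_0+1)$-moves over $B(C_0s)\subset B(\Lambda s)$, so
\begin{equation}\label{eq:omega}
w\approx\omega:=\prod_{k=1}^Jv_k\,\ell_k\,v_k^{-1},
\end{equation}
where $J$ is bounded, $v_k=x_{k1}\cdots x_{kr_k}$ is a word of bounded length over $B(s)$, and $\ell_k\in L\cap B(C_0s)$. This is the only use of the induction hypothesis. Put $y_{ki}=p(x_{ki})\in B_\Gamma(s)$. We may assume $J\ge1$. It remains to show $\omega\approx\emptyset$. The word $\omega$ is freely trivial in all coordinates but the $m$-th, and applying $p$ gives a word over $B_\Gamma(C_0s)$ with value $1$, which is easy to reduce in $\Gamma$. The problem is to perform that reduction inside $G$.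

\subsection{The case $Q\cong\mathbb Z$}\label{sub:cyclic}

Suppose $L=\ker\varphi$ for a surjection $\varphi\colon\Gamma\to\mathbb Z$, as for $K^{(n)}$ with $a=1$. Fix $a\in\Gamma$ with $\varphi(a)=1$. Every $y\in\Gamma$ is uniquely $\ell a^j$ with $\ell\in L$, $j=\varphi(y)$. Put $\iota(y)=\ell\,\hat a^{\,j}\in G$. By \eqref{eq:conj},
$$\iota(\ell a^j)\,\iota(\ell'a^{j'})=\ell\,(\hat a^{\,j}\ell'\hat a^{-j})\,\hat a^{\,j+j'}=\ell\,(a^j\ell'a^{-j})\,\hat a^{\,j+j'}=\iota(\ell a^j\ell'a^{j'}).$$
So $\iota$ is a homomorphism with $p\circ\iota=\mathrm{id}$ and $\iota|_L=\mathrm{id}$. Since $|j|$ and $|\ell|\le|y|+|j||a|$ are at most constant multiples of $|y|$, we have $|\iota(y)|\le c'|y|$. For this subsection enlarge $\Lambda$, and $C$ with it, so that $\Lambda\ge(c'+1)C_0$.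

The element $\iota(y_{ki})^{-1}x_{ki}$ lies in $M\cap B((c'+1)s)$, so one move replaces $x_{ki}$ by $\iota(y_{ki})$ followed by an $M$-word. Moving the $M$-words to the right by Lemma~\ref{lem:Mwords}(a) gives $v_k\approx v_k'\nu_k$ with $v_k'=\iota(y_{k1})\cdots\iota(y_{kr_k})$ and $\nu_k$ an $M$-word. Hence $v_k\ell_kv_k^{-1}\approx v_k'\nu_k\ell_k\nu_k^{-1}v_k'^{-1}\approx v_k'\ell_kv_k'^{-1}$. Now $\omega$ has become the letterwise image under $\iota$ of a word of bounded length over $B_\Gamma(C_0s)$ with value $1$. Lemma~\ref{lem:free}(b) reduces that word by $3$-moves over $B_\Gamma(C_0s)$, and $\iota$ turns them into $3$-moves over $B(c'C_0s)$. So $\omega\approx\emptyset$.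

In general no such $\iota$ exists. Take $K^{(3)}$ with $F$ free on $a_1,a_2,a_3$, $\varphi\colon F\to\mathbb Z^3$ the abelianization, and $m=3$. If $\iota(a_i)=(u_i,u_i',a_i)$, then $\iota|_L=\mathrm{id}$ applied to $[a_i,a_j]$ forces the $u_i$ to commute pairwise, and the $u'_i$ as well. Pairwise commuting elements of a free group lie in a cyclic subgroup, so the three vectors $\varphi(u_i)+\varphi(u_i')=-\varphi(a_i)$ would lie in a subgroup of rank at most $2$, which is false.

Without $\iota$, lifts do not multiply correctly, and we record the defects. Take three lifts $x_{ab},x_{bc},x_{ac}\in G$ whose images in $Q$ are the sides of a triangle $\tau$, that is, $\ell_\tau=p(x_{ab}x_{bc}x_{ac}^{-1})\in L$. Then $x_{ab}x_{bc}x_{ac}^{-1}=\nu_\tau\ell_\tau$ with $\nu_\tau\in M$. We build a $2$-complex $S$ with one triangle of defect $\ell_k$ for each factor of $\omega$, together with a disc that encodes the reduction in $\Gamma$ and whose triangles have trivial $L$-defect. Then $\omega$ is the ``product of the $L$-defects'' over a sphere in $S$. The complex $S$ maps to $Q$, and Lemma~\ref{lem:fill}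 fills the sphere by boundedly many small tetrahedra. For a single tetrahedron the product of the four $L$-defects is a trivial word with six letters. Crossed modules make precise how the identity for the sphere follows from those for the tetrahedra, and \eqref{eq:conj} is what makes the product of defects well defined.

\subsection{The complex $S$}\label{sub:S}

Let $Y$ be the simplicial complex with a base vertex $*$ and, for each $k$, a \emph{stem} $\gamma_k$, the edge path $*=a_{k,0},a_{k,1},\dots,a_{k,r_k}=a_k$, and a triangle $\tau_k=\{a_k,b_k,c_k\}$. Pieces for different $k$ share only $*$. We label oriented edges by elements $y(ab)\in\Gamma$ with $y(ba)=y(ab)^{-1}$: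
$$y(a_{k,i-1}a_{k,i})=y_{ki},\qquad y(a_kb_k)=\ell_k,\qquad y(b_kc_k)=y(a_kc_k)=1.$$
Let $\beta$ be the closed edge path that, for $k=1,\dots,J$ in turn, runs along $\gamma_k$, around $a_kb_kc_ka_k$, and back along $\gamma_k$. Let $z_0=*,z_1,\dots,z_{R_1}=*$ be its vertices, $R_1\ge3$, and let $g_i\in\Gamma$ be the product of the labels of its first $i$ edges. Then $g_0=1$, and $g_{R_1}$ is the image under $p$ of the value of $\omega$, which is $1$. So indices may be read modulo $R_1$, and $g_i^{-1}g_{i+1}=y(z_iz_{i+1})\in B_\Gamma(C_0s)$.

Lemma~\ref{lem:free}(c) gives a triangulated polygon with vertices $d_i$ $(i\in\mathbb Z/R_1)$ such that $g_i^{-1}g_j\in B_\Gamma(C_0s)$ for each edge $d_id_j$. Gluing it directly along $\beta$ could identify different diagonals, so we add a collar. Let $\mathbb D$ be the triangulated disc obtained from the polygon by adding vertices $z_i'$ and the triangles $\{z_i',z_{i+1}',d_i\}$ and $\{d_i,d_{i+1},z_{i+1}'\}$ for $i\in\mathbb Z/R_1$; see Figure~\ref{fig:S}. Give $z_i'$ and $d_i$ the \emph{position} $g_i$, and label an oriented edge of $\mathbb D$ from position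 $g$ to position $g'$ by $g^{-1}g'$. All these labels lie in $B_\Gamma(C_0s)$, and their product around each triangle of $\mathbb D$ is $1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (0,0) -- (1.3,0.8) -- (1.3,-0.8) -- cycle;
\draw (-1.6,0) -- (0,0) -- (1.3,0.8) -- (1.3,-0.8) -- (0,0);
\node[left] at (-1.6,0) {$*$};
\node[below] at (-0.1,0) {$a_1$};
\node[right] at (1.3,0.8) {$b_1$};
\node[right] at (1.3,-0.8) {$c_1$};
\node at (0.85,0) {$\tau_1$};
\node[above] at (-0.8,0) {$\gamma_1$};
\begin{scope}[xshift=6cm]
\foreach \x/\y in {0/1,1/2,2/3,3/4,4/5} {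
\draw ({90-72*\x}:2.1) -- ({90-72*\y}:2.1) -- ({90-72*\x}:1.1) -- cycle;
\draw ({90-72*\x}:1.1) -- ({90-72*\y}:1.1);
}
\draw[dashed] (90:1.1) -- (-54:1.1) -- (-198:1.1);
\foreach \x in {0,1,2,3,4} \node[fill=white,inner sep=1pt] at ({90-72*\x}:1.1) {$d_{\x}$};
\foreach \x/\y in {0/*,1/a_1,2/b_1,3/c_1,4/a_1} \node at ({90-72*\x}:2.4) {$\y$};
\end{scope}
\end{tikzpicture}
\caption{Left: the complex $Y$ for one factor, with a stem $\gamma_1$ of length one and a triangle $\tau_1$. Right: the disc $\mathbb D$, an inner polygon triangulated by diagonals (dashed) with a collar. The complex $S$ is obtained by gluing the boundary of $\mathbb D$ to $Y$; each boundary vertex is marked with the vertex of $Y$ to which it is glued.}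
\label{fig:S}
\end{figure}

Let $S$ be the simplicial complex with vertex set $Y^0\cup\{d_i\}$ whose simplices are those of $Y$ and the sets $\chi(\sigma)$ for simplices $\sigma$ of $\mathbb D$, where $\chi(z_i')=z_i$ and $\chi(d_i)=d_i$. It is connected of dimension $2$, and $\chi\colon\mathbb D\to S$ is simplicial. Since $z_i\ne z_{i+1}$, the map $\chi$ is injective on each simplex. An edge of $S$ outside $Y$ has the form $d_id_j$, $d_iz_i$ or $d_iz_{i+1}$, so it has exactly one preimage in $\mathbb D$, and we give it the label of that preimage. A boundary edge $z_i'z_{i+1}'$ has label $g_i^{-1}g_{i+1}$, which is the label of its image in $Y$. So $\chi$ preserves labels, and all labels of $S$ lie in $B_\Gamma(C_0s)$. The triangles of $S$ are the $\tau_k$ and the images of triangles of $\mathbb D$; the latter contain some $d_i$ and are called \emph{disc triangles}.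

The \emph{type} of the situation consists of $J$, the numbers $r_k$ and the triangulation of the polygon. It determines $Y,\beta,\mathbb D,S,\chi$, and for given $R$ there are finitely many types. For each type fix a total order on $S^0$ with $*<a_{k,1}<\dots<a_{k,r_k}<b_k<c_k$ for all $k$. For a triangle $\tau=[a<b<c]$ put
\begin{equation}\label{eq:ell}
\ell_\tau=y(ab)\,y(bc)\,y(ac)^{-1}.
\end{equation}
Then $\ell_{\tau_k}=\ell_k$, and $\ell_\tau=1$ for disc triangles. For edges $a<b$ of $S$ choose lifts $x(ab)\in G$ of $y(ab)$: $x(a_{k,i-1}a_{k,i})=x_{ki}$ on stems, and $x(ab)=\widehat{y(ab)}$ otherwise.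

Define $f\colon S^0\to Q$ by $f(a_{k,i})=y_{k1}\cdots y_{ki}L$, $f(b_k)=f(c_k)=f(a_k)$ and $f(d_i)=g_iL$. On edges of $Y$ we have $f(a)^{-1}f(b)=y(ab)L$, because $\ell_k\in L$. Induction along $\beta$ gives $f(z_i)=g_iL$, so $f\circ\chi$ is the position modulo $L$, and the same formula holds on all edges of $S$. Thus adjacent vertices have differences in $B_Q(C_0s)$, and arbitrary vertices have differences in $B_Q(\#S^0\cdot C_0s)$.

\subsection{The filling $V$}\label{sub:V}

Apply Lemma~\ref{lem:fill} with $P=Q$, at scale $C_0s$, with $\#S^0$ in the role of $R$; this uses (S3). We obtain $V\supset S'$ and $h\colon S'\to S$, which depend only on the type, and $\tilde f\colon V^0\to Q$ with $\tilde f=f\circ h$ on $S'^0$ and edge differences in $B_Q(\rho s)$. For each type fix a total order on $V^0$ such that $h(a)<h(b)$ implies $a<b$ for $a,b\in S'^0$. So $a<b$ implies $h(a)\le h(b)$. Label the edges $a<b$ of $V$ as follows.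
\begin{itemize}
\item If $ab$ lies in $S'$ and $h(a)<h(b)$, put $y(ab)=y(h(a)h(b))$ and $x(ab)=x(h(a)h(b))$. If $h(a)=h(b)$, put $y(ab)=1$ and $x(ab)=1$.
\item Otherwise let $y(ab)\in B_\Gamma(\rho s)$ be a lift of $\tilde f(a)^{-1}\tilde f(b)$ and $x(ab)=\widehat{y(ab)}$.
\end{itemize}
For all edges of $S$ and $V$ we have $|y(ab)|\le\rho s$, $|x(ab)|\le c\rho s$ and $p(x(ab))=y(ab)$. For edges of $V$ we have $y(ab)L=\tilde f(a)^{-1}\tilde f(b)$, so \eqref{eq:ell} defines $\ell_\tau\in L\cap B(3\rho s)$ for all triangles of $V$, as it does for those of $S$. Let $\tau=[a<b<c]$ be a triangle of $S'$. If $h(\tau)$ is a triangle, then $h(a)<h(b)<h(c)$ and $\ell_\tau=\ell_{h(\tau)}$. Otherwise $\tau$ is \emph{degenerate}: either $h(a)=h(b)$, and then $y(ab)=1$ and $y(bc)=y(ac)$, or $h(b)=h(c)$, and then $y(bc)=1$ and $y(ab)=y(ac)$. In both cases $\ell_\tau=1$.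

\subsection{A formal identity}\label{sub:formal}

The labels depend on $s$ and $w$. To obtain a bound that does not, we prove the identity we need in a group that depends only on the type, and substitute the labels afterwards.

Let $\mathcal F$ be the free group on symbols $e_{ab}$ for the edges $a<b$ of $S$ and the edges of $V$ not in $S'$, and $\lambda_\tau$ for the triangles of $S$ and the triangles of $V$ not in $S'$. Call these triangles \emph{basic}. For edges and triangles of $S'$ we use abbreviations: $e_{ab}=e_{h(a)h(b)}$ if $h(a)<h(b)$ and $\lambda_\tau=\lambda_{h(\tau)}$ if $h(\tau)$ is a triangle, and the empty word in the remaining cases. For every triangle $\tau=[a<b<c]$ of $S$ or $V$ put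
$$\nu_\tau=e_{ab}\,e_{bc}\,e_{ac}^{-1}\,\lambda_\tau^{-1}.$$
For $\tau$ in $S'$ we have $\nu_\tau=\nu_{h(\tau)}$ if $h(\tau)$ is a triangle. If $\tau$ is degenerate, then $\nu_\tau=1$ in $\mathcal F$, since $e_{ab}=1$ and $e_{bc}=e_{ac}$, or $e_{bc}=1$ and $e_{ab}=e_{ac}$. Let $\mathcal U$ be the quotient of $\mathcal F$ by the relators
\begin{itemize}
\item[(i)] $e_{ab}\lambda_{bcd}e_{ab}^{-1}\,\lambda_{abd}\,\lambda_{acd}^{-1}\,\lambda_{abc}^{-1}$ for all $3$-simplices $[a<b<c<d]$ of $V$;
\item[(ii)] $[\nu_\tau,\,g\lambda_{\tau'}g^{-1}]$ for all basic triangles $\tau,\tau'$ and all $g\in\mathcal F$;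
\item[(iii)] $\lambda_\tau$ for all disc triangles $\tau$ of $S$.
\end{itemize}
Relator (i) is the identity of a tetrahedron, (ii) is the formal version of $[M,L]=1$, and (iii) says that the disc has no $L$-defect. For an edge path $\gamma$ in $S$ or $V$ let $e(\gamma)\in\mathcal F$ be the product of the $e_{ab}^{\pm1}$ along $\gamma$, with $e_{ab}$ for a step $a\to b$ and $e_{ab}^{-1}$ for a step $b\to a$ $(a<b)$. It is multiplicative under concatenation and unchanged by backtracks.

\begin{proposition}\label{prop:formal}
$\prod_{k=1}^Je(\gamma_k)\,\lambda_{\tau_k}\,e(\gamma_k)^{-1}=1$ in $\mathcal U$.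
\end{proposition}

We recall the tool for the proof. A \emph{crossed module} is a homomorphism $\partial\colon\Pi\to\Phi$ with a left action $(g,z)\mapsto g\cdot z$ of $\Phi$ on $\Pi$ by automorphisms such that $\partial(g\cdot z)=g\,\partial(z)\,g^{-1}$ and $\partial(z)\cdot z'=zz'z^{-1}$. Let $X$ be a connected simplicial complex with ordered vertices, skeleta $X^i$ and base vertex $*$; paths are concatenated from left to right. A path $\gamma$ in $X^1$ from $*$ to $a$ induces a transport isomorphism $\gamma_\#\colon\pi_2(X^2,X^1,a)\to\pi_2(X^2,X^1,*)$ with $\partial\gamma_\#z=\gamma\,\partial z\,\gamma^{-1}$ and $(\gamma\gamma')_\#=\gamma_\#\gamma'_\#$. With the action by transport along loops, $\partial\colon\pi_2(X^2,X^1,*)\to\pi_1(X^1,*)$ is a crossed module. For a triangle $\tau=[a<b<c]$ and an edge path $\gamma$ from $*$ to $a$, let $\gamma\cdot\tau$ be the image under $\gamma_\#$ of the generator of $\pi_2(\tau,\partial\tau,a)\cong\pi_1(\partial\tau,a)\cong\mathbb Z$ with boundary $(ab)(bc)(ca)$. Thus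
$$\partial(\gamma\cdot\tau)=[\gamma\,(ab)(bc)(ca)\,\gamma^{-1}],\qquad[\alpha]\cdot(\gamma\cdot\tau)=(\alpha\gamma)\cdot\tau\ \text{ for loops }\alpha.$$
Fix one path $\gamma_\tau$ for each $\tau$. Whitehead's theorem \cite{Whitehead} says that this crossed module is free on the elements $\gamma_\tau\cdot\tau$. We use it in the following form.
\begin{itemize}
\item[(W1)] The group $\pi_2(X^2,X^1,*)$ is generated by the elements $\gamma\cdot\tau$.
\item[(W2)] Given a crossed module $\partial\colon\Pi\to\Phi$, a homomorphism $\psi\colon\pi_1(X^1,*)\to\Phi$ and $z_\tau\in\Pi$ with $\partial z_\tau=\psi(\partial(\gamma_\tau\cdot\tau))$, there is a homomorphism $\Psi\colon\pi_2(X^2,X^1,*)\to\Pi$ with $\Psi(\gamma_\tau\cdot\tau)=z_\tau$ and $\Psi(g\cdot z)=\psi(g)\cdot\Psi(z)$.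
\end{itemize}
Freeness is (W2) for $\psi=\mathrm{id}$; the general case follows by applying it to the crossed module $\{(z,g):\partial z=\psi(g)\}\to\pi_1(X^1,*)$, $(z,g)\mapsto g$.

\begin{proof}[Proof of Proposition~\ref{prop:formal}]
\emph{The homomorphisms $\Psi_S$ and $\Psi_V$.} Let $\mathcal L$ and $\mathcal M$ be the normal closures in $\mathcal U$ of the $\lambda_\tau$ and of the $\nu_\tau$ with $\tau$ basic; they contain all $\lambda_\tau$ and all $\nu_\tau$. By (ii) each basic $\nu_\tau$ centralizes $\mathcal L$, and the centralizer of $\mathcal L$ is normal, so $[\mathcal M,\mathcal L]=1$. Hence $\mathcal U/\mathcal M$ acts on $\mathcal L$ by conjugation, and the natural map $\mathcal L\to\mathcal U/\mathcal M$ is a crossed module. For $X=S$ and $X=V$, the map $e$ induces $\psi\colon\pi_1(X^1,*)\to\mathcal U/\mathcal M$, and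
$$\psi(\partial(\gamma\cdot\tau))=e(\gamma)\,\nu_\tau\lambda_\tau\,e(\gamma)^{-1}\mathcal M=e(\gamma)\,\lambda_\tau\,e(\gamma)^{-1}\mathcal M.$$
By (W2) with $z_\tau=e(\gamma_\tau)\lambda_\tau e(\gamma_\tau)^{-1}$ there is $\Psi_X\colon\pi_2(X^2,X^1,*)\to\mathcal L$, and since $\gamma\cdot\tau=[\gamma\gamma_\tau^{-1}]\cdot(\gamma_\tau\cdot\tau)$, equivariance gives
\begin{equation}\label{eq:Psi}
\Psi_X(\gamma\cdot\tau)=e(\gamma)\,\lambda_\tau\,e(\gamma)^{-1}\qquad\text{for all }\gamma,\tau.
\end{equation}

\emph{Compatibility.} Let $i\colon S'\to V$ be the inclusion. We claim $\Psi_V\circ i_*=\Psi_S\circ h_*$ on $\pi_2(S',S'^1,*)$. By (W1) it suffices to check this on $\gamma\cdot\tau$. Let $h(\gamma)$ be the image path with stationary steps deleted; then $e(\gamma)=e(h(\gamma))$. If $h(\tau)$ is a triangle, $h$ preserves the order of its vertices, so $h_*(\gamma\cdot\tau)=h(\gamma)\cdot h(\tau)$, and $\lambda_\tau=\lambda_{h(\tau)}$. If $\tau$ is degenerate, $h$ maps $\tau$ into $S^1$, so $h_*(\gamma\cdot\tau)=1$, and $\lambda_\tau=1$. In both cases \eqref{eq:Psi} gives the claim.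

\emph{$\Psi_V$ kills spheres.} Since $V^1$ is a graph, $\pi_2(V^1)=0$, and the exact sequence of the pair identifies $\pi_2(V^2,*)$ with $\ker\partial\subset\pi_2(V^2,V^1,*)$. For each $3$-simplex $[a<b<c<d]$ of $V$ choose an edge path $\gamma$ from $*$ to $a$ and let
$$\theta=\big(\gamma(ab)\cdot[bcd]\big)\,\big(\gamma\cdot[abd]\big)\,\big(\gamma\cdot[acd]\big)^{-1}\big(\gamma\cdot[abc]\big)^{-1}.$$
Its boundary is the conjugate by $\gamma$ of
$$(ab)(bc)(cd)(db)(ba)\cdot(ab)(bd)(da)\cdot(ad)(dc)(ca)\cdot(ac)(cb)(ba).$$
Cancelling $(ba)(ab)$, $(db)(bd)$, $(da)(ad)$ and $(ca)(ac)$ leaves $(ab)(bc)(cd)(dc)(cb)(ba)=1$. So $\theta\in\pi_2(V^2,*)$. The image of $\theta$ in $H_2(V^2,V^1)=C_2(V)$ is $[bcd]+[abd]-[acd]-[abc]=\partial[abcd]$. As $V$ is contractible, $V^2$ is simply connected, and the Hurewicz theorem shows that $\pi_2(V^2,*)\to C_2(V)$ is an isomorphism onto $H_2(V^2)=Z_2(V)$. Since $H_2(V)=0$, the group $Z_2(V)$ is generated by the boundaries of $3$-simplices, so $\pi_2(V^2,*)$ is generated by the elements $\theta$. By \eqref{eq:Psi}, $\Psi_V(\theta)$ is the conjugate by $e(\gamma)$ of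 the relator (i), hence trivial. So $\Psi_V$ vanishes on $\pi_2(V^2,*)$.

\emph{$\Psi_S$ kills spheres.} Let $z\in\pi_2(S,S^1,*)$ with $\partial z=1$. Then $z$ is the image of some $\zeta\in\pi_2(|S|,*)=\pi_2(|S'|,*)$. Let $z'$ be the image of $\zeta$ in $\pi_2(S',S'^1,*)$. Since $h$ is homotopic to the identity relative to $*$, we have $h_*\zeta=\zeta$, and naturality of the exact sequence for the map of pairs $h\colon(S',S'^1)\to(S,S^1)$ gives $h_*z'=z$. The element $i_*z'$ is the image of $i_*\zeta\in\pi_2(V^2,*)$. Therefore $\Psi_S(z)=\Psi_S(h_*z')=\Psi_V(i_*z')=1$.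

\emph{The sphere.} Let $z_Y=\prod_k\gamma_k\cdot\tau_k\in\pi_2(S,S^1,*)$. Then $\partial z_Y=[\beta]$, and by \eqref{eq:Psi} $\Psi_S(z_Y)$ is the element in the statement. Order the vertices of $\mathbb D$ so that $\chi(a)<\chi(b)$ implies $a<b$. As $\chi$ is injective on simplices, $\chi_*(\gamma\cdot\tau)=\chi(\gamma)\cdot\chi(\tau)$. Since $\mathbb D$ is simply connected, $\partial\colon\pi_2(\mathbb D,\mathbb D^1,z_0')\to\pi_1(\mathbb D^1,z_0')$ is onto. Take an element whose boundary is the loop $z_0'z_1'\cdots z'_{R_1-1}z_0'$, and let $z_{\mathbb D}$ be its image under $\chi_*$. Then $\partial z_{\mathbb D}=[\beta]$. By (W1) for $\mathbb D$, the element $z_{\mathbb D}$ is a product of elements $(\gamma\cdot\tau)^{\pm1}$ with $\tau$ a disc triangle, so $\Psi_S(z_{\mathbb D})=1$ by (iii). Finally $\partial(z_Yz_{\mathbb D}^{-1})=1$, so $\Psi_S(z_Y)=\Psi_S(z_{\mathbb D})=1$.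
\end{proof}

\subsection{Substitution}\label{sub:subst}

By Proposition~\ref{prop:formal}, the word $\Xi=\prod_ke(\gamma_k)\lambda_{\tau_k}e(\gamma_k)^{-1}$ is equal in the free group $\mathcal F$ to a word $\Xi'=\prod_ju_jr_j^{\pm1}u_j^{-1}$, where the $r_j$ are relators (i)--(iii) written as words in the symbols. For each type fix $\Xi'$ and a sequence of free insertions and cancellations from $\Xi$ to $\Xi'$. There are finitely many types for given $R$, so the length of this sequence and the length of $\Xi'$, including the conjugators $g$ in the relators (ii) that occur, are bounded.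

Substitute the letter $x(ab)\in B(c\rho s)$ for the symbol $e_{ab}$, the letter $\ell_\tau\in L\cap B(3\rho s)$ for the symbol $\lambda_\tau$, and inverse letters for inverse symbols. All letters lie in $B(\Lambda s)$. By Section~\ref{sub:V}, the abbreviations $e_{ab}$ and $\lambda_\tau$ for simplices of $S'$ become words of length at most $1$ with values $x(ab)$ and $\ell_\tau$; in the degenerate cases the word is empty and the value is $1$. Since $x(a_{k,i-1}a_{k,i})=x_{ki}$ and $\ell_{\tau_k}=\ell_k$, the word $\Xi$ becomes $\omega$. Free insertions and cancellations become $2$-moves. So it suffices to show that each $r_j$ becomes a word $\approx\emptyset$; then so does $r_j^{-1}$, and the remaining words $u_ju_j^{-1}$ cancel by $2$-moves.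

\emph{Relators (i).} By \eqref{eq:conj} the value of $x(ab)\ell_{bcd}x(ab)^{-1}$ is $y(ab)\ell_{bcd}y(ab)^{-1}\in L$. In $\Gamma$, \eqref{eq:ell} gives
\begin{align*}
y(ab)\ell_{bcd}y(ab)^{-1}\ell_{abd}&=y(ab)y(bc)y(cd)y(bd)^{-1}y(ab)^{-1}\cdot y(ab)y(bd)y(ad)^{-1},\\
\ell_{abc}\ell_{acd}&=y(ab)y(bc)y(ac)^{-1}\cdot y(ac)y(cd)y(ad)^{-1},
\end{align*}
and both equal $y(ab)y(bc)y(cd)y(ad)^{-1}$. So the relator becomes a word of length at most $6$ with value $1$, and one move deletes it.

\emph{Relators (ii).} The word $\nu_\tau$ becomes a word $\xi$ of length at most $4$ with value $x(ab)x(bc)x(ac)^{-1}\ell_\tau^{-1}$. Its image under $p$ is $1$ by \eqref{eq:ell}, and its norm is at most $3c\rho s+3\rho s\le\Lambda s$. So one move of size at most $4+\mu(\Lambda)$ replaces $\xi$ by an $M$-word $\nu$, and one move replaces $\xi^{-1}$ by $\nu^{-1}$. The word $g\lambda_{\tau'}g^{-1}$ becomes $\zeta=\bar g\ell_{\tau'}\bar g^{-1}$ with $\bar g$ a word of bounded length over $B(\Lambda s)$. By Lemma~\ref{lem:Mwords}(b), $\xi\zeta\xi^{-1}\zeta^{-1}\approx\nu\zeta\nu^{-1}\zeta^{-1}\approx\zeta\nu\nu^{-1}\zeta^{-1}\approx\emptyset$.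

\emph{Relators (iii).} Here $\ell_\tau=1$, and we delete the letter $1$.

Hence $\omega\approx\emptyset$, and $w\approx\emptyset$ by \eqref{eq:omega}. As explained in Section~\ref{sub:setting}, this proves Proposition~\ref{prop:step}. By induction $K=K_n$ satisfies (SP), which proves Theorem~\ref{thm:standard} and with it Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{ABILM}
Dario Ascari, Federica Bertolotti, Giovanni Italiano, Claudio Llosa Isenrich and Matteo Migliorini,
\emph{Dehn functions of subgroups of products of free groups. Part I: Uniform upper bounds},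
arXiv:2406.19860 (2024).

\bibitem{Whitehead}
Whitehead, \emph{Combinatorial homotopy II}.

\end{thebibliography}
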